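# Discriminant groups of order $p^s$ from wild $\mathbb Z/p\mathbb Z$-actions on $k[[u,v]]$

Throughout, $p$ is a prime, $k$ is an algebraically closed field of characteristic $p$, and $G=\mathbb Z/p\mathbb Z$. We say explicitly when $p$ must be odd. We write $R=k[[x,y]]$, $\mathfrak m=(x,y)$, $K=\operatorname{Frac}R$.

## 1. Actions of $\mathbb Z/p\mathbb Z$ on $k[[u,v]]$ and their ramification

**Definition 1.** Let $G$ act on $A=k[[u,v]]$ by $k$-algebra automorphisms. The *wild quotient singularity* of the action is the ring of invariants $A^G$, or more precisely the closed point of $\operatorname{Spec}(A^G)$.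

**Definition 2.** The *fixed point scheme* of the action is defined by the ideal $I=(\sigma(c)-c\mid c\in A,\ \sigma\in G)$. The action is *ramified precisely at the origin* if $\sqrt I=(u,v)$. In this case the closed point of $\operatorname{Spec}(A^G)$ is singular.

**Example 1 (one translation).** Let $0\ne a\in\mathfrak m$ and $A=R[u]/(u^p-a^{p-1}u-x)$. This is free over $R$ with basis $1,u,\dots,u^{p-1}$, and modulo $\mathfrak m$ it becomes $k[u]/(u^p)$. So $A$ is complete local with maximal ideal $(x,y,u)=(y,u)$, because $x=u^p-a^{p-1}u\in(u)$. As $\dim A=2$, we get $A=k[[u,y]]$. Since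
$$(u+a)^p-a^{p-1}(u+a)=u^p-a^{p-1}u,$$
there is an $R$-automorphism $\sigma$ with $\sigma(u)=u+a$, of order $p$. Here $a=\sigma(u)-u\in I$, and $G$ acts trivially on $A/aA$, which is generated over $R$ by $u$. So $I=aA$ is principal, and its radical is not the maximal ideal of a two-dimensional ring. The action is *not* ramified precisely at the origin. The quotient is regular: $\operatorname{Frac}(A)^G=K$ by degrees, $A^G$ is integral over $R$, and $R$ is normal, so $A^G=R$.

For $a=y$ this is the linear action $u\mapsto u+y$, $y\mapsto y$. A matrix of order $p$ in $GL_2(k)$ is unipotent, hence conjugate to a Jordan block, so every nontrivial linear action is of this kind. Linear actions are never ramified precisely at the origin.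

**Example 2 (two translations).** Let $p$ be odd and
$$A=R[u,v]/(u^p-y^{p-1}u-x,\ v^p-x^{p-1}v-y),\qquad \sigma(u)=u-y,\quad \sigma(v)=v+x,\quad \sigma|_R=\mathrm{id}.$$
As before, $A$ is free over $R$ and $A/\mathfrak mA=k[u,v]/(u^p,v^p)$, so $A$ is complete local with maximal ideal $(x,y,u,v)=(u,v)$, i.e. $A=k[[u,v]]$. The map $\sigma$ is well defined by the computation above with $a=-y$ (note $(-y)^{p-1}=y^{p-1}$), and likewise for $v$ with $x$. Here $I=(x,y)A$, and $A/I=k[u,v]/(u^p,v^p)$, so $\sqrt I=(u,v)$. This action is ramified precisely at the origin.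

## 2. Intersection matrices and discriminant groups

**Definition 3.** Let $\mathcal B$ be a normal two-dimensional local ring as above ($\mathcal B=A^G$), and let $X\to\operatorname{Spec}\mathcal B$ be a resolution: $X$ is regular, and the morphism is proper, birational, and an isomorphism over the regular locus. Let $C_1,\dots,C_t$ be the irreducible components of the exceptional divisor. The *intersection matrix* is $N=((C_i\cdot C_j)_X)\in\operatorname{Mat}_t(\mathbb Z)$.

**Definition 4.** The *discriminant group* is $\Phi_N=\mathbb Z^t/N\mathbb Z^t$.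

We recall the standard facts. $N$ is negative-definite, so $\Phi_N$ is finite of order $|\det N|$, and $\Phi_N$ does not depend on the resolution. The exceptional curves need not be smooth or cross normally.

**Example 3.** The surface $Z^p=Tt$ has the singularity $A_{p-1}$, whose resolution has a chain of $p-1$ curves $\cong\mathbb P^1$ with self-intersection $-2$. The leading principal minors $\Delta_j$ of $-N$ satisfy $\Delta_j=2\Delta_{j-1}-\Delta_{j-2}$, $\Delta_0=1$, $\Delta_1=2$, so $\Delta_j=j+1$ and $|\det N|=\Delta_{p-1}=p$. Hence $\Phi_N\cong\mathbb Z/p\mathbb Z$.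

## 3. The exponents $s$ with $|\Phi_N|=p^s$

For a wild $\mathbb Z/p\mathbb Z$-quotient singularity it is known that $\Phi_N$ is an elementary abelian $p$-group, so $|\Phi_N|=|\det N|=p^s$ for some $s\ge0$. Which $s$ occur?

The problem comes from Dino Lorenzini, Stefan Schröer, "Discriminant groups of wild cyclic quotient singularities", arXiv:2101.08090 (2021).

**Conjecture.** For every odd prime $p$ and every integer $s\ge0$ there is an action of $\mathbb Z/p\mathbb Z$ on $k[[u,v]]$, ramified precisely at the origin, whose quotient singularity has $|\Phi_N|=p^s$.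

We shall prove it. Example 1 is useless here, even for $s=0$: its quotient is regular and the ramification condition fails. So we study the pattern of Example 2.

## 4. Two coprime series and the equation $z^p-hz=f$

One translation is fixed along a whole curve $a=0$. With two simultaneous translations, by $a$ and by $b$, only $a=b=0$ is fixed.

**Construction.** Let $a,b\in\mathfrak m$ be coprime. Then $a,b\ne0$ and $(a,b)$ is $\mathfrak m$-primary. Put
$$A=R[u,v]/(u^p-a^{p-1}u-x,\ v^p-b^{p-1}v-y),\quad \sigma(u)=u+a,\ \ \sigma(v)=v+b,\ \ \sigma|_R=\mathrm{id},$$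
$$f=b^px-a^py,\qquad h=(ab)^{p-1}.$$

**Step 1: $A$ is a power series ring.** $A$ is free over $R$ with basis $u^iv^j$, $0\le i,j<p$. Modulo $\mathfrak m$ the relations become $u^p,v^p$, so $A$ is complete local with maximal ideal $(x,y,u,v)$. As $x\in(u)$ and $y\in(v)$, this ideal is $(u,v)$. Since $\dim A=2$, $A=k[[u,v]]$.

**Step 2: the ramification is as required.** $\sigma$ is well defined by the computation in Example 1, applied to $u$ and to $v$, and has order $p$ because $\sigma^i(u)=u+ia$ and $a\ne0$. We have $a,b\in I$, and $G$ acts trivially on $A/(a,b)A$, which is generated over $R$ by $u,v$. So $I=(a,b)A$. As $A/(a,b)A$ is finite over the Artinian ring $R/(a,b)$, $\sqrt I=(u,v)$.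

**Step 3: an invariant and its equation.** Let $B=A^G$ and $z=bu-av$. Then $\sigma(z)=z+ba-ab=z$, so $z\in B$. Moreover
$$z^p-hz=b^p(u^p-a^{p-1}u)-a^p(v^p-b^{p-1}v)=b^px-a^py=f. \tag{1}$$

**Step 4: describing $B$ without $u$ and $v$.** The elements $1,u,v$ are part of a $K$-basis of $\operatorname{Frac}A$, so $z\notin K$. The field $L:=\operatorname{Frac}B=\operatorname{Frac}(A)^G$ has degree $p^2/p=p$ over $K$, a prime. So $L=K(z)$, and (1) gives the minimal polynomial of $z$. An element of $L$ integral over $R$ lies in the normal ring $A$, hence in $A\cap L=B$; conversely $B\subset A$ is integral over $R$. Therefore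
$$B\ \text{ is the integral closure of } R \text{ in } L=K(z).$$

**Step 5: $B$ is regular off its closed point.** The inertia group of a prime $\mathfrak P$ of $A$ is $\{g\in G: g(c)-c\in\mathfrak P\ \forall c\in A\}$. If it is nontrivial, it is $G$, so $I\subset\mathfrak P$ and $\mathfrak P=(u,v)$. Where inertia is trivial, $\operatorname{Spec}A\to\operatorname{Spec}B$ is étale, and regularity descends from $A$ to $B$ along this flat map.

So we must resolve the integral closure of $R$ in $L$. The obvious plan is to apply blow-ups to $\operatorname{Spec}R$ that simplify $f$, and then to normalize in $L$.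

## 5. One blow-up: $f=x^{p+1}+y^{p+1}$

Take $p$ odd, $a=-y$, $b=x$ (Example 2). Then $f=x^{p+1}+y^{p+1}$ and $h=(xy)^{p-1}$. Blow up the origin of $\operatorname{Spec}R$; let $D\cong\mathbb P^1$ be the exceptional curve, $D^2=-1$. In the chart $y=x\eta$ put $z=xz'$. Dividing (1) by $x^p$ gives
$$z'^p=x\bigl(1+\eta^{p+1}+x^{p-2}\eta^{p-1}z'\bigr).$$
Over $x=0$ we have $z'=0$, so there is one point over each point $\eta=\theta$ of $D$.

* If $\theta^{p+1}\neq-1$, the bracket is a unit, so $x=\text{unit}\cdot z'^p$. The surface is regular there with parameters $z',\eta-\theta$, and $D$ pulls back to $p$ times the curve $E=\{z'=0\}$.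
* If $\theta^{p+1}=-1$, the bracket $t$ has $\partial t/\partial\eta=(p+1)\theta^p=\theta^p\ne0$ at the point. So $x,t,z'$ are coordinates of the ambient space and the equation is $z'^p=xt$, the singularity $A_{p-1}$.

The other chart is the same by the symmetry $x\leftrightarrow y$. There are $p+1$ distinct $\theta$ of the second kind. Let $X$ be the surface obtained by resolving these $A_{p-1}$'s, and $\rho$ the map to the blow-up. On the chain $F_1,\dots,F_{p-1}$ over such a point, numbered so that $F_1$ meets the strict transform $\tilde E$, the divisor of $x$ is $p\tilde E+(p-1)F_1+\dots+F_{p-1}$ (these coefficients give $\rho^*D\cdot F_j=0$ for every $j$). The map $\tilde E\to D$ has degree $1$, since $p$ is the product of that degree and the multiplicity $p$. So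
$$-1=D^2=\rho^*D\cdot\tilde E=p\,\tilde E^2+(p+1)(p-1),\qquad\text{i.e. } \tilde E^2=-p.$$
The dual graph is a star: a $(-p)$-curve with $p+1$ arms, each a chain of $p-1$ curves of self-intersection $-2$. The $(1,1)$ entry of the inverse of the arm matrix $-N_{\rm arm}$ is $\Delta_{p-2}/\Delta_{p-1}=(p-1)/p$. Eliminating the arms,
$$|\det N|=p^{p+1}\Bigl(p-(p+1)\tfrac{p-1}p\Bigr)=p^{p+1}\cdot\tfrac1p=p^{p}.$$
So $s=p$ occurs. Each of the $p+1$ roots contributes a factor $p$, and the central curve contributes $p^{-1}$. Two things made this work: the term $hz$ could be absorbed into a change of coordinates, and the roots were simple. We now look for the general statement.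

## 6. Newton polygons, and the two theorems

**Definition 5.** Let $0\ne g=\sum_Qc_Qx^{Q_1}y^{Q_2}\in R$. Its *support* is $\{Q:c_Q\neq0\}$, and its *Newton polygon* is the convex hull of $\bigcup_{Q\in\operatorname{supp}g}(Q+\mathbb R^2_{\ge0})$. The *first* vertex is the one with least $x$-coordinate, the *last* the one with least $y$-coordinate. For a compact edge $\gamma$, the *lattice length* $\ell_\gamma$ is the gcd of the two coordinates of the difference of its end points, and the *edge polynomial* $g_\gamma$ is the sum of the terms of $g$ on $\gamma$. Compact edges have negative slope, so the primitive normal $w_\gamma\in\mathbb Z^2$ on which they are minimal has positive entries.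

**Definition 6.** For $w=(w_x,w_y)\in\mathbb Z_{>0}^2$, the *monomial valuation* is $v_w(g)=\min\{\langle w,Q\rangle:Q\in\operatorname{supp}g\}$.

**Example 4.** $g=xy^3+y^7+x^6y$ has vertices $(0,7),(1,3),(6,1)$. The compact edge from $(0,7)$ to $(1,3)$ has $\ell=\gcd(1,4)=1$, normal $(4,1)$, and edge polynomial $y^7+xy^3$; indeed $v_{(4,1)}(g)=\min(7,7,25)=7$. The edge from $(1,3)$ to $(6,1)$ has $\ell=\gcd(5,2)=1$ and normal $(2,5)$, with $v_{(2,5)}(g)=\min(17,35,17)=17$.

A Laurent polynomial is *squarefree* if it is not divisible in $k[x^{\pm1},y^{\pm1}]$ by the square of a nonunit. For example, $1+x^\ell$ is squarefree for $p\nmid\ell$, while $1+x^p=(1+x)^p$ is not.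

**Theorem 1.** Let $p$ be odd and $s\ge0$.

* If $s\not\equiv-1\pmod p$, put $d=s+1$. Choose $\lambda\ge1$ with $d\lambda\equiv1\pmod p$ and $d\lambda\ge p+1$. Let $pm+1=d\lambda$, $pn+1=d(\lambda+p)$, $a=-y^m$, $b=x^n$.
* If $s\equiv-1\pmod p$, put $e=s-1$. Choose $\lambda\ge1$ with $e\lambda\equiv-1\pmod p$. Let $pj-1=e\lambda$, $pn-1=e(\lambda+p)$, $m=j+1$, $a=-(y^m+x^n)$, $b=y^j$.

Then, in the construction of Section 4, $A\cong k[[u,v]]$, the action of $\langle\sigma\rangle\cong\mathbb Z/p\mathbb Z$ is ramified precisely at the origin, and $|\Phi_N|=p^s$. In particular the Conjecture is true.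

**Theorem 2 (any prime $p$).** Let $a,b\in\mathfrak m$ be coprime. Assume that for every compact edge $\gamma$ of the Newton polygon of $f$, the edge polynomial $f_\gamma$ is squarefree in $k[x^{\pm1},y^{\pm1}]$. Then the quotient singularity $A^G$ of the construction has $|\Phi_N|=p^{r-1}$, where
$$r=\sum_\gamma\ell_\gamma+\varepsilon_0+\varepsilon_1,$$
and $\varepsilon_0=1$ (resp. $\varepsilon_1=1$) if $x\mid f$ (resp. $y\mid f$), and $0$ otherwise.

For $f=x^{p+1}+y^{p+1}$ this gives $r=p+1$ and $|\Phi_N|=p^p$, as in Section 5.

One congruence controls everything. The exponents of $b^p$ and $a^p$ lie in $p\mathbb Z^2$, so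
$$\text{every } (i,j)\in\operatorname{supp}f\text{ satisfies } (i,j)\equiv(1,0)\ \text{(from } b^px)\ \text{ or }\ (0,1)\ \text{(from } a^py)\pmod p. \tag{2}$$
In particular nothing cancels between $b^px$ and $a^py$, and no point of the support lies in $p\mathbb Z^2$.

## 7. Choosing $a$ and $b$: Theorem 2 implies Theorem 1

Let $p$ be odd. Steps 1 and 2 of Section 4 give everything in Theorem 1 except the order of $\Phi_N$, provided $a,b\in\mathfrak m$ are coprime.

**Step 1: a criterion for squarefreeness.** Let $c_1x^iy^j+c_2x^{i'}y^{j'}$ be a binomial with $c_1c_2\ne0$ whose exponents differ by a vector of lattice length $\ell$, $p\nmid\ell$. Up to a unit of $k[x^{\pm1},y^{\pm1}]$ it is $1+cT^\ell$, with $c\ne0$ and $T$ a primitive monomial. Complete $T$ to a basis $T,T'$ of the group of monomials. As $p\nmid\ell$, $1+cT^\ell$ is up to a constant a product of $\ell$ factors $T-\theta$ with distinct $\theta\ne0$, which are pairwise non-associated primes. So the binomial is squarefree.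

**Step 2: the case $s\not\equiv-1$, with one edge.** Here $p\nmid d=s+1$, so $\lambda$ exists, and $p\nmid\lambda$. Since $d\lambda\equiv d(\lambda+p)\equiv1\pmod p$ and $d\lambda\ge p+1$, $m$ and $n$ are integers $\ge1$. The elements $a=-y^m$, $b=x^n$ are coprime and lie in $\mathfrak m$. As $p$ is odd, $-a^py=y^{pm+1}$, so
$$f=x^{pn+1}+y^{pm+1}.$$
There is a single compact edge, of length $\gcd(d\lambda,d(\lambda+p))=d\gcd(\lambda,p)=d$, prime to $p$. By Step 1, $f_\gamma=f$ is squarefree. Also $\varepsilon_0=\varepsilon_1=0$. So $r=d$ and Theorem 2 gives $|\Phi_N|=p^{d-1}=p^s$.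

**Step 3: why one edge from axis to axis gives no more.** Suppose the polygon of $f$ has one compact edge, from $(0,N_0)$ to $(N_1,0)$. By (2), $N_0\equiv N_1\equiv1\pmod p$, so $\ell=\gcd(N_0,N_1)$ is prime to $p$. Hence $r=\ell$ is never divisible by $p$, and under Theorem 2 the exponent $s=\ell-1$ is never $\equiv-1\pmod p$. This is a property of the shape of the polygon: the sum in $r$ must get contributions of other kinds, from a second edge or from an axis.

**Step 4: the case $s\equiv-1$, with two edges and an axis.** Now $s\ge p-1\ge2$, so $e=s-1\ge1$, and $e\equiv-2\not\equiv0\pmod p$ because $p$ is odd. So $\lambda$ exists, $p\nmid\lambda$, $j=(e\lambda+1)/p$ is an integer $\ge1$, and $n=j+e$. The elements $a=-(y^m+x^n)$ and $b=y^j$ lie in $\mathfrak m$ and are coprime, since $y\nmid a$. As $p$ is odd,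
$$f=xy^{pj}+y^{pm+1}+x^{pn}y,$$
with support $P_0=(0,pm+1)$, $P_1=(1,pj)$, $P_2=(pn,1)$. Since $m=j+1$, the absolute slope of $P_0P_1$ is $pm+1-pj=p+1>1$; that of $P_1P_2$ is $(pj-1)/(pn-1)<1$ because $n>j$. So the compact edges are $P_0P_1$ and $P_1P_2$. Their lengths are $1$ and
$$\gcd(pn-1,pj-1)=e\gcd(\lambda+p,\lambda)=e,$$
both prime to $p$, so both edge polynomials are squarefree. Finally $P_0$ gives $\varepsilon_0=0$, and $y\mid f$ gives $\varepsilon_1=1$. So $r=1+e+1=s+1$, and Theorem 2 gives $|\Phi_N|=p^s$.

**Remark.** In Step 4 one can also drop $y^m$, i.e. take $a=-x^n$, $b=y^j$. Then $f=xy^{pj}+x^{pn}y$ has the single edge $P_1P_2$ of length $e$, and $\varepsilon_0=\varepsilon_1=1$; again $r=e+2=s+1$. The edge $P_0P_1$ of length $1$ has been traded for the axis $x=0$.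

It remains to prove Theorem 2. From here on $p$ is any prime.

## 8. The shape of $f$

**Lemma 1.** Let $a,b\in\mathfrak m$ be coprime.

(a) For $w\in\mathbb Z_{>0}^2$, $v_w(f)=\min(p\,v_w(b)+w_x,\ p\,v_w(a)+w_y)$, and
$$v_w(ab)>v_w(f)/p. \tag{3}$$

(b) $f$ is squarefree in $R$. The first vertex of its Newton polygon has $x$-coordinate $\varepsilon_0$, the last has $y$-coordinate $\varepsilon_1$, and there is at least one compact edge.

(c) If $\gamma$ is a compact edge with $f_\gamma$ squarefree and $w=w_\gamma$, then $v_w(f)\not\equiv0\pmod p$.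

*Proof.* (a) The formula holds because nothing cancels, by (2). For (3), suppose $w_x\le w_y$. As $a\in\mathfrak m$, $p\,v_w(a)\ge p\,w_x>w_x$, so $v_w(f)\le p\,v_w(b)+w_x<p\,v_w(b)+p\,v_w(a)$. If $w_y\le w_x$, exchange the roles of $a$ and $b$.

(b) Derivatives of $p$-th powers vanish, so $f_x=b^p$ and $f_y=-a^p$, which are coprime. If $g^2\mid f$, then $g$ divides $f_x$ and $f_y$, so $g$ is a unit. Hence $x^2\nmid f$ and $y^2\nmid f$, which gives the statement on the first and last vertex. If there were no compact edge, the only vertex would be $(\varepsilon_0,\varepsilon_1)$, and $f$ would have a term of degree $\le2$; but $\operatorname{ord}f\ge p+1\ge3$.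

(c) If all monomials of $f_\gamma$ were of one type in (2), $f_\gamma$ would be a monomial times a polynomial in $x^p,y^p$ with at least two terms. As $k$ is perfect, that polynomial is the $p$-th power of a polynomial with at least two terms, a nonunit, so $f_\gamma$ would not be squarefree. So both types occur on $\gamma$. The difference of a point of each type is parallel to $\gamma$ and $\equiv(1,-1)\pmod p$. Pairing it with $w$ gives $w_x\equiv w_y\pmod p$. As $w$ is primitive, $w_x\not\equiv0$. Finally $v_w(f)=\langle w,Q\rangle$ for $Q\in\gamma\cap\operatorname{supp}f$, and this is $\equiv w_x$ or $\equiv w_y$, hence $\equiv w_x\not\equiv0$. $\square$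

Inequality (3) is the reason why the term $hz$ will do no harm: along every divisor that we use, $h=(ab)^{p-1}$ vanishes to a high enough order compared with $f$.

**From now on we assume the hypothesis of Theorem 2.**

## 9. A toric modification of $\operatorname{Spec}R$ and four local forms of $f$

**Definition 7.** A *regular fan* subdividing $\mathbb R^2_{\ge0}$ is given by vectors $w_0=(1,0),w_1,\dots,w_{\nu+1}=(0,1)$ in $\mathbb Z_{\ge0}^2$ with $\det(w_i,w_{i+1})=1$. For example, $(1,0),(1,1),(0,1)$ corresponds below to the blow-up of the origin.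

**Step 1: choosing the fan.** We want a regular fan containing all $w_\gamma$, obtained from $(1,0),(0,1)$ by repeatedly inserting $w'+w''$ between neighbors $w',w''$. If a primitive $w=\alpha w'+\beta w''$ with coprime $\alpha,\beta\ge1$ is wanted, insert $w'+w''$. If $\alpha=\beta=1$ we are done. Otherwise, say $\alpha>\beta$, then $w=(\alpha-\beta)w'+\beta(w'+w'')$, and the coefficient sum has dropped; induct. Do this for each $\gamma$ in turn. As there is at least one compact edge, $\nu\ge1$.

**Step 2: the surface $W$.** In the chart of $\langle w_i,w_{i+1}\rangle$, with coordinates $t_1,t_2$, let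
$$x^{Q_1}y^{Q_2}=t_1^{\langle w_i,Q\rangle}\,t_2^{\langle w_{i+1},Q\rangle}. \tag{4}$$
These charts glue to a modification of $\mathbb A^2$; let $W\to\operatorname{Spec}R$ be its base change. Inserting $w'+w''$ means blowing up the point $t_1=t_2=0$ of the chart $\langle w',w''\rangle$: the chart $\langle w',w'+w''\rangle$ of the blow-up has coordinates $s_1,s_2$ with $t_1=s_1s_2$, $t_2=s_2$, which agrees with (4), and symmetrically for the other chart. So $W$ arises from $\operatorname{Spec}R$ by $\nu$ blow-ups of closed points, and $W$ is regular. Its exceptional curves $D_1,\dots,D_\nu\cong\mathbb P^1$ form a chain. In the chart above, $D_i=V(t_1)$ and $D_{i+1}=V(t_2)$, where $D_0$ and $D_{\nu+1}$ are the strict transforms of $x=0$ and $y=0$. Put $D=\sum_{i=1}^\nu D_i$.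

The order of $g\in R$ along $D_i$, $1\le i\le\nu$, is $v_{w_i}(g)$: in (4), the terms with least $t_1$-exponent form a nonzero Laurent polynomial in $t_2$. Put $M_i=v_{w_i}(f)$.

**Step 3: $\det\bigl((D_i\cdot D_j)_W\bigr)=\pm1$.** This unimodularity is what we shall compare with. Under the blow-up of a closed point with exceptional curve $E$, total transforms $D_i^*$ satisfy $D_i^*\cdot D_j^*=D_i\cdot D_j$ and $D_i^*\cdot E=0$, while $E^2=-1$. The change of basis from strict to total transforms (and $E$) is triangular with $1$'s on the diagonal. So each blow-up multiplies the determinant by $-1$.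

**Lemma 2.** At every closed point $q\in D$ there are regular parameters $t_1,t_2$ of $\mathcal O_{W,q}$ such that one of the following holds, where $\epsilon$ is a unit.

* *Type 1:* $D=V(t_1)$, $f=\epsilon t_1^\alpha$, $p\nmid\alpha$.
* *Type 2:* $D=V(t_1)$, $f=t_1^\alpha g$, $p\mid\alpha$, and $t_1,\ g-g(q)$ are regular parameters.
* *Type 3:* $D=V(t_1)$, $f=t_1^\alpha t_2$, $p\nmid\alpha$.
* *Type 4:* $D=V(t_1t_2)$, $f=\epsilon t_1^\alpha t_2^\beta$, $p\nmid\alpha$.

*Proof.* We expand $f$ in the completion of $\mathcal O_{W,q}$, a power series ring in $t_1,t_2$ (shifted to $q$). Divisibility in the completion descends to $\mathcal O_{W,q}$ by faithful flatness, and being regular parameters can be tested in the completion.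

**Step 1: torus-fixed points.** These are the origins of the charts $\langle w_i,w_{i+1}\rangle$, $0\le i\le\nu$. No $w_\gamma$ lies in the interior of this cone, so one vertex $P$ of the Newton polygon minimizes all $\langle w,\cdot\rangle$ with $w$ in the interior, hence, by continuity, also $\langle w_i,\cdot\rangle$ and $\langle w_{i+1},\cdot\rangle$. As $w_i,w_{i+1}$ is a basis of $\mathbb Z^2$, $P$ is the only point of the support attaining both minima. By (4),
$$f=t_1^\alpha t_2^\beta\cdot\text{unit},\qquad \alpha=\langle w_i,P\rangle,\ \beta=\langle w_{i+1},P\rangle,\qquad (\alpha,\beta)\notin p\mathbb Z^2. \tag{5}$$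
The last assertion holds because $P\notin p\mathbb Z^2$ and $w_i,w_{i+1}$ is a basis.

* For $1\le i<\nu$ this is Type 4, after a swap if necessary; $\alpha=M_i$ and $\beta=M_{i+1}$ before the swap.
* At $D_0\cap D_1$, $D=V(t_2)$, $P$ is the first vertex, $\alpha=\varepsilon_0$ and $\beta=M_1$. If $\varepsilon_0=0$, then $p\nmid M_1$ by (5), and we have Type 1. If $\varepsilon_0=1$, then $\tau=f/t_2^{M_1}$ is a unit times $t_1$, so $t_2,\tau$ are parameters. This is Type 3 if $p\nmid M_1$, and Type 2 with $g=\tau$ if $p\mid M_1$.
* At $D_\nu\cap D_{\nu+1}$ the same holds with $\varepsilon_1$ and $M_\nu$.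

**Step 2: other points of $D_i$, when $w_i$ is not an edge normal.** Let $q$ be $t_1=0$, $t_2=\theta\ne0$ in the chart $\langle w_i,w_{i+1}\rangle$. A unique point $P$ of the support minimizes $\langle w_i,\cdot\rangle$, so
$$f=t_1^{M_i}\bigl(c_Pt_2^\beta+t_1(\cdots)\bigr),\qquad c_P\ne0,\ \beta=\langle w_{i+1},P\rangle,\ (M_i,\beta)\notin p\mathbb Z^2,$$
with $(\cdots)\in k[t_2^{\pm1}][[t_1]]$, as $w_i$ has positive entries. If $p\nmid M_i$, the bracket is a unit at $q$: Type 1. If $p\mid M_i$, then $p\nmid\beta$, and $g=f/t_1^{M_i}$ has $\partial g/\partial t_2=c_P\beta\theta^{\beta-1}\ne0$ at $q$: Type 2.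

**Step 3: other points of $D_i$, when $w_i=w_\gamma$.** By Lemma 1(c), $p\nmid M_i$. Now
$$f=t_1^{M_i}\bigl(\varphi(t_2)+t_1(\cdots)\bigr),\qquad \varphi=\sum_{Q\in\gamma}c_Qt_2^{\langle w_{i+1},Q\rangle}.$$
Let $\pi_\gamma$ be the primitive direction of $\gamma$. As $\langle w_i,\pi_\gamma\rangle=0$ and $w_i,w_{i+1}$ is a basis, $\langle w_{i+1},\pi_\gamma\rangle=\pm1$. So $\varphi$ is a power of $t_2$ times a polynomial of degree $\ell_\gamma$ with nonzero constant term. Since $f_\gamma=t_1^{M_i}\varphi(t_2)$ is squarefree in $k[t_1^{\pm1},t_2^{\pm1}]$, $\varphi$ has exactly $\ell_\gamma$ roots $\theta\ne0$, all simple. At a non-root we have Type 1. At a root, $\tau=f/t_1^{M_i}$ vanishes and $\partial\tau/\partial t_2=\varphi'(\theta)\ne0$, so $t_1,\tau$ are parameters: Type 3. $\square$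

## 10. The normalization of $W$ in $L$, point by point

Let $\pi:Y\to W$ be the normalization of $W$ in $L$. It is finite, because $W$ is excellent. Elements of $B$ are integral over $R$, so there is a morphism $Y\to\operatorname{Spec}B$, proper and birational. It is an isomorphism off the closed point, because $W\to\operatorname{Spec}R$ is. The goal of this section is to describe $Y$ over each closed point $q\in D$.

**Step 1: removing $p$-th powers from $f$.** Let $\alpha'=\alpha-p\lfloor\alpha/p\rfloor$ and $\beta'=\beta-p\lfloor\beta/p\rfloor$ be the residues. Put $z=t_1^{\lfloor\alpha/p\rfloor}z'$ for Types 1–3, and $z=t_1^{\lfloor\alpha/p\rfloor}t_2^{\lfloor\beta/p\rfloor}z'$ for Type 4. Dividing (1) by $(z/z')^p$,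
$$z'^p-h'z'=f',\qquad h'=\frac{h}{(z/z')^{p-1}},\quad f'=\frac{f}{(z/z')^p}\in\mathcal O_{W,q}. \tag{6}$$
By (3), the order of $ab$ along each $D_i$ is an integer greater than $M_i/p$, so it is at least $\lfloor M_i/p\rfloor+1$. As $h=(ab)^{p-1}$,
$$h'=t_1^{p-1}h''\ \text{(Types 1–3)},\qquad h'=t_1^{p-1}t_2^{p-1}h''\ \text{(Type 4)},\qquad h''\in\mathcal O_{W,q}. \tag{7}$$

**Step 2: reducing to complete local rings.** Let $S=\mathcal O_{W,q}[Z]/(Z^p-h'Z-f')$. The polynomial is the minimal polynomial of $z'$ over $K$, so $S\cong\mathcal O_{W,q}[z']$ is a domain with fraction field $L$. It is local: $h'(q)=0$ and $S/\mathfrak m_qS=k[Z]/(Z^p-f'(q))=k[Z]/((Z-c)^p)$ with $c^p=f'(q)$. Over $q$, $Y$ is $\operatorname{Spec}S'$ with $S'$ the normalization of $S$, which is finite over $S$. As $S'$ is excellent and normal, $\hat S'=S'\otimes_S\hat S$ is normal. A nonzero $c_0\in S$ with $c_0S'\subset S$ is, by flatness, a nonzerodivisor on $\hat S\subset\hat S'$ with $c_0\hat S'\subset\hat S$; so both have the same total ring of fractions. Hence $\hat S'$ is the normalization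 of $\hat S$. If it is local, exactly one point of $Y$ lies over $q$; if it is regular, $Y$ is regular there. When $f'(q)=0$, the polynomial $Z^p-h'Z-f'$ is distinguished in $Z$, so $\hat S=k[[t_1,t_2,Z]]/(Z^p-h'Z-f')$.

**Step 3: Type 1.** Here $f'=\epsilon t_1^{\alpha'}$ with $1\le\alpha'\le p-1$, and by (7) the equation of $\hat S$ is
$$Z^p=t_1^{\alpha'}\bigl(\epsilon+t_1^{p-1-\alpha'}h''Z\bigr)=T^{\alpha'},\qquad T=t_1\bigl(\epsilon+t_1^{p-1-\alpha'}h''Z\bigr)^{1/\alpha'}.$$
The root of the unit exists, as $p\nmid\alpha'$ and $k$ is algebraically closed. $T$ is a unit times $t_1$, so $T,t_2,Z$ are coordinates of $k[[t_1,t_2,Z]]$, and $\hat S\cong k[[T,t_2,Z]]/(Z^p-T^{\alpha'})$. Map this to $k[[\varpi,t_2]]$ by $T=\varpi^p$, $Z=\varpi^{\alpha'}$. The source is free over $k[[T,t_2]]$ on $1,\dots,Z^{p-1}$, whose images $\varpi^{i\alpha'}$ have distinct exponents modulo $p$; so the map is injective. As $\gcd(p,\alpha')=1$, the fraction fields agree. So the normalization is $k[[\varpi,t_2]]$. It is regular, and $\pi^*D=p\,V(\varpi)$ at this point.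

**Step 4: Type 2.** Here $\alpha'=0$ and $f'=g$. Let $c^p=g(q)$ and $Z_1=Z-c$. Then
$$g-g(q)=Z_1^p-h'Z_1-h'c\in(t_1,Z_1),$$
because $t_1\mid h'$. The maximal ideal of $S$ is $(t_1,g-g(q),Z_1)=(t_1,Z_1)$, so the two-dimensional ring $S$ is regular and $S'=S$. Here $\pi^*D=V(t_1)$ is a regular curve with multiplicity $1$.

**Step 5: Type 3.** Here $f'=t_1^{\alpha'}t_2$, and the equation is
$$Z^p=t_1^{\alpha'}t_2',\qquad t_2'=t_2+t_1^{p-1-\alpha'}h''Z,$$
where $t_1,t_2',Z$ are coordinates of $k[[t_1,t_2,Z]]$.

**Step 6: Type 4.** By (7), the equation is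
$$Z^p=t_1^{\alpha'}t_2^{\beta'}\bigl(\epsilon+t_1^{p-1-\alpha'}t_2^{p-1-\beta'}h''Z\bigr)=T^{\alpha'}t_2^{\beta'},\qquad T=t_1\cdot\text{unit},$$
the unit being an $\alpha'$-th root as in Step 3. If $\beta'=0$ (i.e. $p\mid\beta$), the normalization is $k[[\varpi,t_2]]$ as in Step 3. It is regular, $V(t_1)$ pulls back to $p\,V(\varpi)$, and $V(t_2)$ pulls back to $V(t_2)$ with multiplicity $1$.

**What is left.** For Type 3 (set $T=t_1$, $t=t_2'$, $\beta'=1$) and for Type 4 with $p\nmid\beta$ (set $t=t_2$), we must normalize
$$k[[T,t,Z]]/(Z^p-T^{\alpha'}t^{\beta'}),\qquad 1\le\alpha',\beta'\le p-1. \tag{8}$$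

## 11. The singularity $Z^p=T^{\alpha'}t^{\beta'}$

**Lemma 3.** Let $\Lambda=p\mathbb Z^2+\mathbb Z(\alpha',\beta')$. The normalization of (8) is the ring $Q\subset k[[\xi,\eta]]$ of power series in the monomials $\xi^i\eta^j$ with $(i,j)\in\Lambda\cap\mathbb Z_{\ge0}^2$, where $T=\xi^p$, $t=\eta^p$, $Z=\xi^{\alpha'}\eta^{\beta'}$. The divisor of $T$ (resp. $t$) on $\operatorname{Spec}Q$ is $p$ times a prime divisor. $\operatorname{Spec}Q$ has a resolution, an isomorphism off the closed point, whose exceptional curves have a negative-definite intersection matrix of determinant $\pm p$.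

*Example.* For $\alpha'=\beta'=1$, $Q$ is the $A_{p-1}$ singularity $Z^p=Tt$, and Example 3 gives determinant $\pm p$.

*Proof.* **Step 1: (8) embeds in $Q$ with the same fraction field.** The order of $T^{\alpha'}t^{\beta'}$ in $T$ is prime to $p$, so it is not a $p$-th power in $\operatorname{Frac}k[[T,t]]$, and $Z^p-T^{\alpha'}t^{\beta'}$ is irreducible over that field. So (8), which is free of rank $p$ over $k[[T,t]]$, is a domain. Its map to $Q$ is injective on $k[[T,t]]$, and (8) is integral over $k[[T,t]]$, so the kernel is $0$. $Q$ is free over $k[[T,t]]$ on the monomials $\xi^i\eta^j$ with $(i,j)\in\Lambda$, $0\le i,j<p$; there are $[\Lambda:p\mathbb Z^2]=p$ of them. Equal ranks give equal fraction fields, and $Q$ is integral over (8).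

**Step 2: $Q$ is normal.** Let $c=c_1/c_2\in\operatorname{Frac}Q$ be integral over $Q$. It is integral over the normal ring $k[[\xi,\eta]]$, hence lies in it. Write $c=\sum_\chi c_\chi$ according to the class $\chi\in\mathbb Z^2/\Lambda$ of the exponents. Multiplication by $c_2\in Q$ preserves classes, and $c_2c=c_1\in Q$; so $c_2c_\chi=0$ and $c_\chi=0$ for $\chi\ne0$. Thus $c\in Q$.

**Step 3: the divisors of $T$ and $t$.** $k[[\xi,\eta]]$ is finite over $Q$. A height-one prime of $Q$ containing $T=\xi^p$ lies under a prime of height one containing $\xi$, so it is $\mathfrak p=(\xi)\cap Q$. The valuation $\operatorname{ord}_\xi$ on $\operatorname{Frac}Q$ takes the values $p$ on $T$ and $\alpha'$ on $Z$, so its value group is $\mathbb Z$. Its ring dominates the discrete valuation ring $Q_{\mathfrak p}$, hence equals it. So the divisor of $T$ is $p\cdot V(\mathfrak p)$. Likewise for $t$, as $p\nmid\beta'$.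

**Step 4: the resolution.** $Q$ is the completion, at the torus-fixed point, of the affine toric surface of the cone $\mathbb R^2_{\ge0}$ in the lattice
$$\Lambda^\vee=\{\omega\in\mathbb Q^2:\langle\omega,\Lambda\rangle\subset\mathbb Z\}\supset\mathbb Z^2,\qquad [\Lambda^\vee:\mathbb Z^2]=[\mathbb Z^2:\Lambda]=p.$$
Both coordinate projections of $\Lambda$ are $\mathbb Z$, because $p\nmid\alpha'\beta'$; so $(1,0)$ and $(0,1)$ are primitive in $\Lambda^\vee$. Take a regular subdivision $\omega_0=(1,0),\omega_1,\dots,\omega_{l+1}=(0,1)$ in $\Lambda^\vee$, and base-change the corresponding toric resolution to $\operatorname{Spec}Q$; regularity is preserved because we are completing an excellent ring. The exceptional curves are a chain of $l$ copies of $\mathbb P^1$ meeting transversally, with self-intersections $-b_j$, where $\omega_{j-1}+\omega_{j+1}=b_j\omega_j$.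

**Step 5: the determinant.** Let $\delta_j=\det(\omega_0,\omega_j)$ with respect to an oriented basis of $\Lambda^\vee$. Then $\delta_0=0$, $\delta_1=1$, $\delta_{j+1}=b_j\delta_j-\delta_{j-1}$. The leading principal minors $\Delta_j$ of minus the intersection matrix satisfy, with $\Delta_{-1}:=0$ and $\Delta_0=1$, the same recursion $\Delta_j=b_j\Delta_{j-1}-\Delta_{j-2}$. So $\Delta_j=\delta_{j+1}$. All these are positive for $j\ge0$, which gives negative definiteness, and $\Delta_l=\delta_{l+1}=\det((1,0),(0,1))=[\Lambda^\vee:\mathbb Z^2]=p$. $\square$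

## 12. The curves $E_i$ and their multiplicities

**Step 1: each $D_i$ has one curve above it.** By Sections 10 and 11, over each closed $q\in D$ the ring $\hat S'$ is local, so exactly one point of $Y$ lies over $q$. For $1\le i\le\nu$, $\pi^{-1}(D_i)$ is locally cut out by one equation in the normal surface $Y$, so it is purely one-dimensional; by finiteness each component maps onto $D_i$. Two components would have the same closed points, so $E_i:=\pi^{-1}(D_i)_{\rm red}$ is irreducible.

**Step 2: the multiplicities.** Write $\pi^*D_i=c_iE_i$ as Weil divisors. As $E_i$ is reduced and $Y$ is excellent, the completion of $E_i$ at a point is still reduced, so $c_i$ can be read off in the completion at any point of $E_i$. The points of $D_i$ are of Type 1 or 3, of Type 2, or of Type 4. From Steps 3–6 of Section 10 and Lemma 3,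
$$c_i=p\ \text{ if } p\nmid M_i,\qquad c_i=1\ \text{ if } p\mid M_i. \tag{9}$$

**Step 3: the singular points.** $Y$ is regular away from the points of Type 3 and those of Type 4 with $p\nmid\alpha\beta$. Let $\kappa$ be the number of these points. At each of them, $\hat{\mathcal O}_{Y,y}\cong Q$ for a ring $Q$ as in Lemma 3.

## 13. From the completed local rings to a resolution of $\operatorname{Spec}B$

Lemma 3 resolves only completions. This section produces a blow-up of $Y$ itself with the same exceptional curves.

**Step 1: writing the resolution as a blow-up.** Let $\mathcal O=\mathcal O_{Y,y}$ at one of the $\kappa$ points, $\hat{\mathcal O}\cong Q$, and let $V\to\operatorname{Spec}Q$ be the resolution of Lemma 3, with curves $F_1,\dots,F_l$. Let $H_y=(F_i\cdot F_j)$. The matrix $-H_y$ is positive-definite with off-diagonal entries $\le0$. Let $\mu\in\mathbb Q^l$ solve $-H_y\mu=(1,\dots,1)^T$, and write $\mu=\mu^+-\mu^-$ with $\mu^\pm\ge0$ of disjoint support. Then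
$$0\le(\mu^-)^T(1,\dots,1)^T=(\mu^-)^T(-H_y)\mu^+-(\mu^-)^T(-H_y)\mu^-\le-(\mu^-)^T(-H_y)\mu^-,$$
so $\mu^-=0$. Clearing denominators, we get an effective divisor $Z_0=\sum m_jF_j\neq0$ with $Z_0\cdot F_j<0$ for all $j$. Thus $\mathcal O_V(-Z_0)$ has positive degree on every component of the closed fibre, hence is ample over $Q$ (EGA III, 4.7.1). Replacing $Z_0$ by a multiple, we may assume that $\bigoplus_{m\ge0}H^0(V,\mathcal O_V(-mZ_0))$ is generated in degree $1$ over $H^0(V,\mathcal O_V)=Q$ (equality because $Q$ is normal). Put $J=H^0(V,\mathcal O_V(-Z_0))\subset Q$. Then $J\ne Q$, and $Q/J\subset H^0(Z_0,\mathcal O_{Z_0})$ has finite length, so $J$ is primary to the maximal ideal. And $V=\operatorname{Proj}\bigoplus_mJ^m$ is the blow-up of $J$.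

**Step 2: descending the center.** As $J$ contains a power of the maximal ideal, $J=J_0\hat{\mathcal O}$ for a primary ideal $J_0\subset\mathcal O$. By flatness $V=\operatorname{Bl}_{J_0}\times_{\operatorname{Spec}\mathcal O}\operatorname{Spec}\hat{\mathcal O}$. Since $V\to\operatorname{Bl}_{J_0}$ is faithfully flat and $V$ is regular, $\operatorname{Bl}_{J_0}$ is regular. It has the same closed fibre as $V$ and, since the ideal sheaves of the $F_j$ pull back to those on $V$, the same intersection numbers.

**Step 3: the resolution $X$.** Blowing up these ideals at the $\kappa$ points gives $X\to Y$ with $X$ regular, and $X\to Y\to\operatorname{Spec}B$ is an isomorphism off the closed point, hence a resolution. Its exceptional curves are the strict transforms $\tilde E_1,\dots,\tilde E_\nu$ of the $E_i$, and the curves $F$ over the $\kappa$ points. Let $H$ be the intersection matrix of the curves $F$. It is block diagonal with $\kappa$ blocks of determinant $\pm p$, so $|\det H|=p^\kappa$. Let $\rho:X\to W$ be the composite map.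

## 14. The determinant of $N$

The point is to replace the curves $\tilde E_i$ by the pullbacks $\rho^*D_i$, whose intersection numbers are known.

**Step 1: intersection numbers of pullbacks.** We have $\rho^*D_i=c_i\tilde E_i+(\text{combination of curves }F)$, and $\rho^*D_i\cdot F=0$ because $\rho$ contracts $F$ to a point. The discrete valuation ring $\mathcal O_{W,D_i}$ has an integral closure in $L$ which is finite, with only one maximal ideal and ramification index $c_i$; hence
$$c_i\,[k(E_i):k(D_i)]=[L:K]=p.$$
The projection formula for $\tilde E_i\to D_i$ gives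
$$\rho^*D_i\cdot\rho^*D_j=c_i\,\tilde E_i\cdot\rho^*D_j=c_i\,[k(E_i):k(D_i)]\,(D_i\cdot D_j)=p\,(D_i\cdot D_j).$$

**Step 2: block diagonalization.** Replacing each $\tilde E_i$ by $c_i^{-1}\rho^*D_i=\tilde E_i+(\mathbb Q\text{-combination of the }F)$ is a unipotent change of basis over $\mathbb Q$. It transforms $N$ into the block diagonal matrix with blocks $H$ and $\bigl(\tfrac p{c_ic_j}D_i\cdot D_j\bigr)$. Let $\nu_0=\#\{1\le i\le\nu:p\nmid M_i\}$ and $\nu_1=\nu-\nu_0$. By (9), $\prod c_i=p^{\nu_0}$, and $|\det(D_i\cdot D_j)|=1$, so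
$$|\det N|=p^\kappa\cdot p^{\nu}\cdot p^{-2\nu_0}=p^{\kappa+\nu_1-\nu_0}. \tag{10}$$

In Section 5, $\nu=\nu_0=1$ and $\kappa=p+1$, in agreement with $|\det N|=p^p$.

## 15. Counting along the chain: end of the proof of Theorem 2

We must show $\kappa+\nu_1-\nu_0=r-1$, whatever fan was chosen. Let $\mathcal I_0,\mathcal I_1$ be the sets of $i\in\{1,\dots,\nu\}$ with $p\nmid M_i$, resp. $p\mid M_i$. We write $[\,\cdot\,]$ for $1$ if the statement holds and $0$ otherwise.

**Step 1: counting neighbors.** By (5), no two adjacent indices of $\{1,\dots,\nu\}$ both lie in $\mathcal I_1$. Let $e_{00}$ and $e_{01}$ be the numbers of adjacent pairs inside $\mathcal I_0$, resp. between $\mathcal I_0$ and $\mathcal I_1$. Then $e_{00}+e_{01}=\nu-1$. Each $D_i$ has two neighbors among $D_0,\dots,D_{\nu+1}$; counting the neighbors of the curves in $\mathcal I_1$,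
$$2\nu_1=e_{01}+[1\in\mathcal I_1]+[\nu\in\mathcal I_1].$$
So
$$e_{00}=\nu_0+\nu_1-1-2\nu_1+[1\in\mathcal I_1]+[\nu\in\mathcal I_1].$$

**Step 2: counting $\kappa$.** The Type 4 points with $p\nmid\alpha\beta$ are the $e_{00}$ crossings inside $\mathcal I_0$. By the proof of Lemma 2, the Type 3 points are the $\ell_\gamma$ roots for each $\gamma$, and the two ends of the chain when $\varepsilon_0=1$, $p\nmid M_1$, resp. $\varepsilon_1=1$, $p\nmid M_\nu$. So
$$\kappa=e_{00}+\sum_\gamma\ell_\gamma+\varepsilon_0[1\in\mathcal I_0]+\varepsilon_1[\nu\in\mathcal I_0].$$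

**Step 3: the ends of the chain.** If $\varepsilon_0=0$ then $p\nmid M_1$, as noted in Lemma 2. So $1\in\mathcal I_1$ forces $\varepsilon_0=1$, and in both cases $\varepsilon_0[1\in\mathcal I_0]+[1\in\mathcal I_1]=\varepsilon_0$. Likewise $\varepsilon_1[\nu\in\mathcal I_0]+[\nu\in\mathcal I_1]=\varepsilon_1$.

**Step 4: summing up.** Inserting Steps 1 and 3 into Step 2,
$$\kappa+\nu_1-\nu_0=(\nu_0-\nu_1-1)+\nu_1-\nu_0+\sum_\gamma\ell_\gamma+\varepsilon_0+\varepsilon_1=r-1.$$
With (10), $|\Phi_N|=|\det N|=p^{r-1}$. This proves Theorem 2, and with Section 7 also Theorem 1 and the Conjecture. $\blacksquare$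

## 16. The case $p=3$, $s=2$ in numbers

Here $s\equiv-1\pmod3$, $e=1$, $\lambda=2$, $j=1$, $n=2$, $m=2$. So $a=-(y^2+x^2)$, $b=y$, and $f=xy^3+y^7+x^6y$, the series of Example 4. The edge normals are $(4,1)$ and $(2,5)$. A suitable fan has the inner rays
$$(4,1),\ (3,1),\ (2,1),\ (1,1),\ (1,2),\ (2,5),\ (1,3);$$
consecutive determinants, including those with $(1,0)$ and $(0,1)$, are $1$, and the rays arise by inserting $(1,1),(2,1),(3,1),(4,1),(1,2),(1,3)$ and then $(2,5)=(1,2)+(1,3)$. Taking $\min\langle w,\cdot\rangle$ over $(0,7),(1,3),(6,1)$ gives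
$$M=7,\ 6,\ 5,\ 4,\ 7,\ 17,\ 9.$$
Two of these are divisible by $3$, so $\nu_0=5$ and $\nu_1=2$. The adjacent pairs inside $\mathcal I_0$ are $(5,4),(4,7),(7,17)$, so $e_{00}=3$. The two edges contribute one root each. At the ends, $\varepsilon_0=0$; and $\varepsilon_1=1$ but $3\mid M_\nu=9$, so there is no further Type 3 point. Hence $\kappa=3+2=5$ and (10) gives $|\det N|=3^{5+2-5}=3^2$, as predicted by $r=1+1+1=3$.

## 17. Infinitely many hypersurface singularities for each $s$

**Theorem 3.** For every odd prime $p$ and every $s\ge0$ there are infinitely many pairwise non-isomorphic $k$-algebras $A^G$ arising from the construction of Section 4, all of them isolated hypersurface singularities, with $|\Phi_N|=p^s$.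

*Proof.* Let $p$ be odd, $a,b\in\mathfrak m$ coprime, $C=k[[x,y,z]]$ and $P=z^p-hz-f\in C$.

**Step 1: $V(P,P_x,P_y,P_z)$ is the closed point.** We have $P_z=-h$, $P_x=-h_xz-b^p$, $P_y=-h_yz+a^p$. On $V(P,P_z)$, $ab=0$. As $p\ge3$, $h_x$ and $h_y$ are multiples of $(ab)^{p-2}$ and vanish there, so $P_x=-b^p$ and $P_y=a^p$ there. If these vanish too, then $a=b=0$, hence $f=h=0$, and $P=0$ gives $z^p=0$. As $(a,b)$ is $\mathfrak m$-primary, only the closed point is left.

**Step 2: $B=C/(P)$.** Let $\mathfrak q\ni P$ be a prime of $C$ that does not contain some partial derivative $\partial P$. If $P\in\mathfrak q^2C_{\mathfrak q}$, then $cP\in\mathfrak q^2$ for some $c\notin\mathfrak q$, so $c\,\partial P+P\,\partial c\in\mathfrak q$ and $\partial P\in\mathfrak q$, a contradiction. So $P\notin\mathfrak q^2C_{\mathfrak q}$, and $C/(P)$ is regular at $\mathfrak q$. By Step 1 the two-dimensional hypersurface ring $C/(P)$ is regular off its closed point, hence normal by Serre's criterion. As $P$ is distinguished in $z$, $C/(P)=R[Z]/(Z^p-hZ-f)=R[z]\subset B$. This has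 the same fraction field as $B$, which is integral over it. So $B=C/(P)$. As $P\in(x,y,z)^2$, it is singular at the closed point.

**Step 3: an invariant.** The Tjurina number $\dim_kC/(P,P_x,P_y,P_z)$ is finite by Step 1. It depends only on the $k$-algebra $B$. Indeed, let $\phi:C/(P)\to C/(P')$ be an isomorphism of $k$-algebras, with $P,P'\in(x,y,z)^2$. Lifting the images of $x,y,z$ gives an endomorphism $\Phi$ of $C$ that induces $\phi$. It is bijective on the cotangent space, hence an automorphism, and $\Phi^{-1}((P'))=(P)$, so $\Phi(P)=\epsilon P'$ with a unit $\epsilon$. By the chain rule, with invertible Jacobian matrix, $\Phi$ carries the ideal of $P$ and its partial derivatives to that of $\epsilon P'$, and by the product rule the latter equals the ideal of $P'$ and its partial derivatives.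

**Step 4: it is unbounded.** In Theorem 1 replace $\lambda$ by $\lambda+cp$, $c\ge0$. All conditions still hold, so $|\Phi_N|=p^s$ each time. As $c\to\infty$, the orders of $a$ and $b$ tend to infinity, and hence so do those of $f$, $h$, $h_x$, $h_y$, $a^p$, $b^p$. So $(P,P_x,P_y,P_z)\subset(z^p)+(x,y)^M$ with $M\to\infty$, and the Tjurina number is at least
$$\dim_kC/\bigl((z^p)+(x,y)^M\bigr)=p\,\tfrac{M(M+1)}2\to\infty.$$
So infinitely many values of the invariant occur. $\blacksquare$
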